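\title{Two class number inequalities for fusion systems:\\ counterexamples, and the normal case}

\begin{abstract}
Let $\mathcal{F}$ be a saturated fusion system on a finite $p$-group $S$ of order $p^d$, and let $\alpha$ be an $\mathcal{F}$-compatible family of cohomology classes. A conjecture posed by Kessar, Linckelmann, Lynd and Semeraro bounds two quotients of numerical invariants of $(\mathcal{F},\alpha)$: the quotient $\mathbf{k}(\mathcal{F},\alpha)/\mathbf{m}(\mathcal{F},\alpha,d)$ by the number of conjugacy classes of $[S,S]$, and the quotient $\mathbf{k}(\mathcal{F},\alpha)/\mathbf{w}(\mathcal{F},\alpha)$ by the number of conjugacy classes of $S$. We show that the first bound fails for every prime $p$ and that the second fails for $p=2$, in both cases by an unbounded factor. The counterexamples are fusion systems of finite solvable groups with $\alpha$ trivial, and for $p=2$ a single fusion system violates both bounds. Both bounds hold, for every $\alpha$, when $S$ is normal in $\mathcal{F}$.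
\end{abstract}

\section{Introduction}\label{sec:intro}

A saturated fusion system on a finite $p$-group $S$ records which subgroups of $S$ are conjugate, and by which maps, in the way that a finite group does for its Sylow $p$-subgroup. From such a system one forms integers $\mathbf{k}$, $\mathbf{w}$ and $\mathbf{m}$ by counting projective simple modules of twisted group algebras of outer automorphism groups. This paper is about two conjectured inequalities between these integers and the class numbers of $S$ and $[S,S]$. We define the invariants, state the conjecture, and then state our results.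

Throughout, $p$ is a prime, $k$ is an algebraically closed field of characteristic $p$, and all groups denoted by Roman capitals are finite. For a group $X$ we write $X'=[X,X]$, we write $\operatorname{Irr}(X)$ for the set of irreducible complex characters, and $c(X)=|\operatorname{Irr}(X)|$ for the number of conjugacy classes. If $H$ acts on a set $\Omega$, then $\Omega/H$ is the set of orbits (under a summation sign, a set of orbit representatives), $H_\omega$ is the stabilizer of $\omega$, and $\Omega^H$ is the set of fixed points. Conjugation is $c_g(x)=gxg^{-1}$.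

\subsection{Fusion systems}
A \emph{fusion system} $\mathcal{F}$ on a $p$-group $S$ is a category whose objects are the subgroups of $S$ and whose morphisms are injective homomorphisms, such that $\operatorname{Hom}_{\mathcal{F}}(P,P')$ contains every map $c_g\colon P\to P'$ with $g\in S$ and $gPg^{-1}\le P'$, and such that every morphism is an isomorphism in $\mathcal{F}$ followed by an inclusion. Subgroups are \emph{$\mathcal{F}$-conjugate} if they are isomorphic in $\mathcal{F}$, and elements $x,y\in S$ are $\mathcal{F}$-conjugate if some morphism $\langle x\rangle\to S$ sends $x$ to $y$. A subgroup $P$ is \emph{fully centralized} (\emph{fully normalized}) if $|C_S(P)|$ (respectively $|N_S(P)|$) is maximal among the $\mathcal{F}$-conjugates of $P$. Let $\operatorname{Aut}_S(P)$ be the group of automorphisms of $P$ induced by $N_S(P)$. The system $\mathcal{F}$ is \emph{saturated} if the following two axioms hold.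
\begin{itemize}
\item \emph{Sylow axiom.} If $P$ is fully normalized, then $P$ is fully centralized and $\operatorname{Aut}_S(P)$ is a Sylow $p$-subgroup of $\operatorname{Aut}_{\mathcal{F}}(P)$.
\item \emph{Extension axiom.} If $\varphi\colon P\to S$ is a morphism and $\varphi(P)$ is fully centralized, then $\varphi$ extends to a morphism defined on the group of all $g\in N_S(P)$ with $\varphi c_g\varphi^{-1}\in\operatorname{Aut}_S(\varphi(P))$. This group contains $PC_S(P)$.
\end{itemize}
If $S$ is a Sylow $p$-subgroup of a group $G$, the maps $c_g$ with $g\in G$ form a saturated fusion system $\mathcal{F}_S(G)$. A subgroup $Q\le S$ is \emph{$\mathcal{F}$-centric} if $C_S(Q_1)\le Q_1$ for every $\mathcal{F}$-conjugate $Q_1$ of $Q$; the set of these subgroups is $\mathcal{F}^c$. We put $\operatorname{Out}_{\mathcal{F}}(Q)=\operatorname{Aut}_{\mathcal{F}}(Q)/\operatorname{Inn}(Q)$; for $\mathcal{F}=\mathcal{F}_S(G)$ this is $N_G(Q)/QC_G(Q)$. By the Sylow axiom, $\operatorname{Out}_{\mathcal{F}}(S)$ is a $p'$-group. Finally, $S$ is \emph{normal in $\mathcal{F}$}, written $S\trianglelefteq\mathcal{F}$,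 if every morphism of $\mathcal{F}$ is the restriction of an element of $\operatorname{Aut}_{\mathcal{F}}(S)$.

\subsection{Twisted group algebras and compatible families}
For $\beta\in H^2(H,k^\times)$, represented by a cocycle also called $\beta$, the twisted group algebra $k_\beta H$ has a basis $(u_h)_{h\in H}$ with $u_gu_h=\beta(g,h)u_{gh}$; for $\beta=0$ it is the group algebra. We write $z(k_\beta H)$ for the number of isomorphism classes of simple $k_\beta H$-modules that are projective. If $H$ is a $p'$-group, then $k_\beta H$ is semisimple and $z(k_\beta H)\ge1$ is the number of all simple modules.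

The map $t\mapsto t^p$ is a bijection of $k^\times$. For a $p$-group $D$ and $i\ge1$ the group $H^i(D,k^\times)$ is annihilated by $|D|$, and multiplication by $p$ is bijective on it, so it vanishes. The inflation-restriction sequence then shows:
\begin{equation}\label{eq:inflation}
\text{if $D\trianglelefteq H$ is a $p$-group, inflation $H^2(H/D,k^\times)\to H^2(H,k^\times)$ is an isomorphism.}
\end{equation}
In particular we identify $H^2(\operatorname{Out}_{\mathcal{F}}(Q),k^\times)$ with $H^2(\operatorname{Aut}_{\mathcal{F}}(Q),k^\times)$.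

An \emph{$\mathcal{F}$-compatible family} is a family $\alpha=(\alpha_Q)_{Q\in\mathcal{F}^c}$ of classes $\alpha_Q\in H^2(\operatorname{Out}_{\mathcal{F}}(Q),k^\times)$ with the following two properties.
\begin{enumerate}
\item[(i)] For every isomorphism $\varphi\colon Q\to Q_1$ in $\mathcal{F}$ between $\mathcal{F}$-centric subgroups, the isomorphism $\psi\mapsto\varphi\psi\varphi^{-1}$ from $\operatorname{Aut}_{\mathcal{F}}(Q)$ to $\operatorname{Aut}_{\mathcal{F}}(Q_1)$ pulls $\alpha_{Q_1}$ back to $\alpha_Q$.
\item[(ii)] For $Q\le R$ in $\mathcal{F}^c$, let $A=\{\psi\in\operatorname{Aut}_{\mathcal{F}}(R):\psi(Q)=Q\}$ and let $\rho\colon A\to\operatorname{Aut}_{\mathcal{F}}(Q)$ be restriction to $Q$. Then the restriction of $\alpha_R$ to $A$ equals $\rho^*(\alpha_Q)$ in $H^2(A,k^\times)$.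
\end{enumerate}
Such a family is an element of $\varprojlim_{[S(\mathcal{F}^c)]}\mathcal{A}^2_{\mathcal{F}}$, where the functor $\mathcal{A}^2_{\mathcal{F}}$ sends a chain $\sigma$ of $\mathcal{F}$-centric subgroups to $H^2(\operatorname{Aut}_{\mathcal{F}}(\sigma),k^\times)$. The K\"ulshammer--Puig classes of a block with defect group $S$ and fusion system $\mathcal{F}$ form a compatible family. So does the trivial family $\alpha=0$.

\subsection{The invariants}
Let $\mathcal{F}$ be saturated and $\alpha$ compatible. The first invariant is
\[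
\mathbf{w}(\mathcal{F},\alpha)=\sum_{Q\in\mathcal{F}^c/\mathcal{F}}z\bigl(k_{\alpha_Q}\operatorname{Out}_{\mathcal{F}}(Q)\bigr),
\]
the sum running over the $\mathcal{F}$-conjugacy classes of centric subgroups.

The second invariant adds up the values of $\mathbf{w}$ over the centralizers of elements. Let $x\in S$ with $\langle x\rangle$ fully centralized. The fusion system $C_{\mathcal{F}}(x)$ on $C_S(x)$ has as morphisms $P\to P'$ those $\varphi\in\operatorname{Hom}_{\mathcal{F}}(P,P')$ that extend to some $\psi\in\operatorname{Hom}_{\mathcal{F}}(P\langle x\rangle,P'\langle x\rangle)$ with $\psi(x)=x$. It is saturated; every $C_{\mathcal{F}}(x)$-centric subgroup $Q$ contains $x$ and is $\mathcal{F}$-centric; and $\operatorname{Out}_{C_{\mathcal{F}}(x)}(Q)\le\operatorname{Out}_{\mathcal{F}}(Q)$. Restricting each $\alpha_Q$ to this subgroup gives a $C_{\mathcal{F}}(x)$-compatible family $\alpha_x$, and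
\[
\mathbf{k}(\mathcal{F},\alpha)=\sum_x\mathbf{w}(C_{\mathcal{F}}(x),\alpha_x),
\]
where $x$ runs over representatives of the $\mathcal{F}$-conjugacy classes of elements of $S$, chosen with $\langle x\rangle$ fully centralized.

The third invariant is an alternating sum. For $Q\in\mathcal{F}^c$ let $\mathcal{N}_Q$ be the set of chains $\sigma=(1=X_0<X_1<\dots<X_m)$ of $p$-subgroups of $\operatorname{Out}_{\mathcal{F}}(Q)$ with $X_i\trianglelefteq X_m$ for all $i$, and put $|\sigma|=m$. Let $I(\sigma)$ be the stabilizer of $\sigma$ under conjugation in $\operatorname{Out}_{\mathcal{F}}(Q)$, and for $\mu\in\operatorname{Irr}(Q)$ let $I(\sigma,\mu)$ be the stabilizer of $\mu$ in $I(\sigma)$. Let $\operatorname{Irr}^d(Q)$ be the set of $\mu\in\operatorname{Irr}(Q)$ of \emph{defect} $d$, that is, with $|Q|/\mu(1)=p^d$. Then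
\[
\mathbf{m}(\mathcal{F},\alpha,d)=\sum_{Q\in\mathcal{F}^c/\mathcal{F}}\ \ \sum_{\sigma\in\mathcal{N}_Q/\operatorname{Out}_{\mathcal{F}}(Q)}(-1)^{|\sigma|}\sum_{\mu\in\operatorname{Irr}^d(Q)/I(\sigma)}z\bigl(k_{\alpha_Q}I(\sigma,\mu)\bigr),
\]
where $\alpha_Q$ is restricted to $I(\sigma,\mu)$. Only the largest defect concerns us, and there the sum collapses.

\begin{lemma}\label{lem:top}
If $|S|=p^d$, then
\[
\mathbf{m}(\mathcal{F},\alpha,d)=\sum_{\mu\in\operatorname{Irr}(S/S')/\operatorname{Out}_{\mathcal{F}}(S)}z\bigl(k_{\alpha_S}\operatorname{Out}_{\mathcal{F}}(S)_\mu\bigr).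
\]
Both $\mathbf{m}(\mathcal{F},\alpha,d)$ and $\mathbf{w}(\mathcal{F},\alpha)$ are positive integers.
\end{lemma}

\begin{proof}
The equation $|Q|/\mu(1)=p^d=|S|$ forces $Q=S$ and $\mu(1)=1$, so that $\mu\in\operatorname{Irr}(S/S')$. Since $\operatorname{Out}_{\mathcal{F}}(S)$ is a $p'$-group, $\mathcal{N}_S$ consists of the chain of length zero, and every term on the right is at least $1$. For the same reason the term $Q=S$ of $\mathbf{w}(\mathcal{F},\alpha)$ is at least $1$.
\end{proof}

\subsection{The conjecture}
The following conjecture is posed in \cite{KLLS}.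

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\mathcal{F}$ be a saturated fusion system on a $p$-group $S$ of order $p^d$, and let $\alpha$ be an $\mathcal{F}$-compatible family. Then}
\begin{align}
\mathbf{k}(\mathcal{F},\alpha)/\mathbf{m}(\mathcal{F},\alpha,d)&\le c(S'),\tag{A}\label{eq:A}\\
\mathbf{k}(\mathcal{F},\alpha)/\mathbf{w}(\mathcal{F},\alpha)&\le c(S).\tag{B}\label{eq:B}
\end{align}

\begin{example}\label{ex:nilpotent}
Let $\mathcal{F}=\mathcal{F}_S(S)$. All groups $\operatorname{Out}_{\mathcal{F}}(Q)$ are $p$-groups, so $\alpha=0$. For a centric $Q<S$ the group $\operatorname{Out}_{\mathcal{F}}(Q)=N_S(Q)/Q$ is a nontrivial $p$-group; its only simple module is the trivial one, which is not projective. Hence $\mathbf{w}=1$. The same holds for each $C_{\mathcal{F}}(x)=\mathcal{F}_{C_S(x)}(C_S(x))$, so $\mathbf{k}=c(S)$, and $\mathbf{m}=|S:S'|$ by Lemma~\ref{lem:top}. Thus \eqref{eq:B} is an equality, and \eqref{eq:A} reads $c(S)\le|S:S'|\,c(S')$, which is true (Lemma~\ref{lem:index}) and is an equality for abelian $S$.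
\end{example}

The next case shows what the invariants measure. Let $G=S\rtimes E$ with $E$ a $p'$-group acting faithfully on $S$, let $\mathcal{F}=\mathcal{F}_S(G)$ and $\alpha=0$. We shall see in Proposition~\ref{prop:gamma} that
\[
\mathbf{k}=c(G),\qquad \mathbf{m}=c(G/S'),\qquad\mathbf{w}=c(G/S).
\]
The conjecture then reads $c(G)\le c(G/M)\,c(M)$ for the two normal subgroups $M=S'$ and $M=S$. These inequalities are true, and one would guess that they persist in general, with $\mathbf{m}$ and $\mathbf{w}$ standing in for the class numbers of quotients that no longer exist. They do not persist.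

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $p$ be a prime and $s=p^a$ with $a\ge1$. There is a finite solvable group $G$ with Sylow $p$-subgroup $S$, $|S|=p^d$, such that $\mathcal{F}=\mathcal{F}_S(G)$ satisfies
\[
\frac{\mathbf{k}(\mathcal{F},0)}{\mathbf{m}(\mathcal{F},0,d)\,c(S')}\ \ge\ \frac{1}{4p^3s^2}\Bigl(\frac{p^2+2p-1}{p^2+p-1}\Bigr)^{s}.
\]
The right side tends to $\infty$ with $a$, so \eqref{eq:A} fails for every prime $p$. For $p=2$ and $s=32$ the group is $G=SL_2(3)\wr C_{32}$, and the right side exceeds $1.4$.
\end{theorem}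

\begin{theorem}\label{thm:B}
Let $p=2$ and $s=2^a$ with $a\ge0$. Define $o(1)=2$ and $o(2t)=o(t)(o(t)+1)/2$ for powers $t$ of $2$. There is a finite solvable group $L$ with Sylow $2$-subgroup $S$, $|S|=2^d$, such that $\mathcal{F}=\mathcal{F}_S(L)$ satisfies $\mathbf{w}(\mathcal{F},0)=o(s)$ and
\[
\frac{\mathbf{k}(\mathcal{F},0)}{\mathbf{w}(\mathcal{F},0)\,c(S)}\ge(1-\epsilon_s)\frac{(7/5)^s}{o(s)},\qquad
\frac{\mathbf{k}(\mathcal{F},0)}{\mathbf{m}(\mathcal{F},0,d)\,c(S')}\ge(1-\epsilon_s)\frac{(7/5)^s}{16s^2},
\]
where $\epsilon_s\to0$ as $a\to\infty$ and $\epsilon_{32}<2^{-50}$. For $s=32$ these ratios are greater than $1.7$ and $2.8$. Both are unbounded as $a\to\infty$.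
\end{theorem}

\begin{theorem}\label{thm:normal}
If $S\trianglelefteq\mathcal{F}$, and in particular if $S$ is abelian, then \eqref{eq:A} and \eqref{eq:B} hold for every $\mathcal{F}$-compatible family $\alpha$.
\end{theorem}

So the conjecture is false in both parts, and for $p=2$ one fusion system violates both. We do not decide whether \eqref{eq:B} can fail for odd $p$.

\subsection{The mechanism}
The invariant $\mathbf{k}$ sees the centralizers of all $p$-elements, whereas $\mathbf{m}$ sees only the action of $\operatorname{Out}_{\mathcal{F}}(S)$ on $S/S'$. The counterexamples exploit this. They start from $K=SL_2(3)$, for which $\mathbf{k}=7$ exceeds the class number $5$ of the Sylow $2$-subgroup $Q_8$. In the direct power $K^s$ this surplus becomes the exponential $(7/5)^s$, but $\mathbf{m}$ and $\mathbf{w}$ grow exponentially as well, because the $p'$-quotient $C_3^s$ normalizes the Sylow subgroup. We place a $2$-group on top of $K^s$ that acts on $C_3^s$ with few fixed points and few orbits. This shrinks $\mathbf{m}$ and $\mathbf{w}$, while $\mathbf{k}$ and the class numbers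 of $S$ and $S'$ keep their exponential rates $7^s$ and at most $5^s$. Table~\ref{tab:summary} lists the values and bounds that are proved below.

\begin{table}[ht]
\centering
\begin{tabular}{l|ccccc}
group & $\mathbf{k}$ & $\mathbf{m}$ & $c(S')$ & $\mathbf{w}$ & $c(S)$\\ \hline
$K^s$ & $7^s$ & $4^s$ & $2^s$ & $3^s$ & $5^s$\\
$K\wr C_s$ & $\ge 7^s/(2s)$ & $4s$ & $\le 4\cdot5^s$ & $\ge 3^s/s$ & $\ge5^s/s$\\
$L$ & $\ge(1-\eta)\rho\,7^s$ & $8s$ & $\le(1+\eta)\,2s\rho\,5^s$ & $o(s)$ & $\le(1+\eta)\rho\,5^s$
\end{tabular}
\caption{The invariants for $p=2$, $\alpha=0$, $K=SL_2(3)$ and $s$ a power of $2$ (with $s\ge2$ in the second row). The group $L$ is that of Theorem~\ref{thm:B}; $\rho$ is a positive number that cancels in the ratios, and $\eta\to0$ as $s\to\infty$.}\label{tab:summary}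
\end{table}

Section~\ref{sec:tools} collects the tools, Section~\ref{sec:block} treats $K$ and its analogues for odd $p$, and Sections~\ref{sec:wreath}, \ref{sec:two} and \ref{sec:normal} prove the three theorems.

\section{Counting characters and weights in finite groups}\label{sec:tools}

\subsection{Characters}
Let $M\trianglelefteq G$ and $\nu\in\operatorname{Irr}(M)$. A character $\chi\in\operatorname{Irr}(G)$ \emph{lies over} $\nu$ if $\nu$ is a constituent of the restriction $\chi_M$; these $\chi$ form the set $\operatorname{Irr}(G|\nu)$. We use two textbook facts.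
\begin{itemize}
\item \emph{Clifford's theorem and correspondence.} The constituents of $\chi_M$ form one $G$-orbit, and induction is a bijection $\operatorname{Irr}(G_\nu|\nu)\to\operatorname{Irr}(G|\nu)$.
\item \emph{Gallagher's theorem.} If $\nu$ extends to $\hat\nu\in\operatorname{Irr}(G_\nu)$, then $\beta\mapsto\hat\nu\beta$ is a bijection $\operatorname{Irr}(G_\nu/M)\to\operatorname{Irr}(G_\nu|\nu)$.
\end{itemize}
If $Z$ is central in $G$, then $\chi_Z$ is a multiple of a single $\zeta\in\operatorname{Irr}(Z)$. Consequently, if $Z\le A\le G$ and $\psi\in\operatorname{Irr}(A)$ is a constituent of $\chi_A$, then $\psi$ and $\chi$ lie over the same character of $Z$.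

\begin{lemma}\label{lem:index}
Let $A\le B$. Then $c(A)\le|B:A|\,c(B)$ and $c(B)\le|B:A|\,c(A)$. If $Z\le A$ is central in $B$ and $\zeta\in\operatorname{Irr}(Z)$, then $|\operatorname{Irr}(A|\zeta)|\le|B:A|\,|\operatorname{Irr}(B|\zeta)|$.
\end{lemma}

\begin{proof}
Each $\psi\in\operatorname{Irr}(A|\zeta)$ is a constituent of $\chi_A$ for some $\chi\in\operatorname{Irr}(B)$, and then $\chi\in\operatorname{Irr}(B|\zeta)$. If $\psi$ is any constituent of $\chi_A$, then $\chi$ is a constituent of $\psi^B$ by Frobenius reciprocity, so $\psi(1)\ge\chi(1)/|B:A|$. Hence $\chi_A$ has at most $|B:A|$ distinct constituents. This proves the last claim, and the first is the case $Z=1$. For the second, each $\chi\in\operatorname{Irr}(B)$ is a constituent of some $\psi^B$; every constituent of $\psi^B$ has degree at least $\psi(1)$, and $\psi^B(1)=|B:A|\psi(1)$, so $\psi^B$ has at most $|B:A|$ constituents.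
\end{proof}

\begin{lemma}\label{lem:dual}
An automorphism $u$ of an abelian group $M$ fixes as many elements of $\operatorname{Irr}(M)$ as of $M$.
\end{lemma}

\begin{proof}
The endomorphism $m\mapsto u(m)m^{-1}$ has kernel $C_M(u)$, and a character is fixed by $u$ exactly when it is trivial on the image. The index of the image equals the order of the kernel.
\end{proof}

For a permutation group $P$ of degree $s$, the wreath product $A\wr P$ is $A^s\rtimes P$ with $P$ permuting the coordinates.

\begin{lemma}\label{lem:ab}
\begin{enumerate}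
\item[(a)] If $B$ acts on an abelian group $M$, then $(M\rtimes B)'=[M,B]\rtimes B'$.
\item[(b)] Let $P$ be transitive of degree $s$. If $A$ is abelian, then $[A^s,P]$ is the kernel of the product map $A^s\to A$. For arbitrary $A$, the map $(a_1,\dots,a_s;\pi)\mapsto(a_1\cdots a_sA',\pi P')$ induces an isomorphism $(A\wr P)/(A\wr P)'\cong A/A'\times P/P'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The subgroup $[M,B]$ is normal in $M\rtimes B$ and lies in the derived subgroup. The quotient by it is $M/[M,B]\times B$, whose derived subgroup is $B'$.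

(b) Let $A$ be abelian. The product map is $P$-invariant, so it kills $[A^s,P]$. By transitivity, an element with entry $a$ in position $i$ and $1$ elsewhere is congruent modulo $[A^s,P]$ to $(a,1,\dots,1)$. Hence $(a_1,\dots,a_s)$ is congruent to $(a_1\cdots a_s,1,\dots,1)$, and the kernel lies in $[A^s,P]$. For arbitrary $A$, the normal subgroup $(A')^s$ lies in the derived subgroup; apply (a) to the quotient $(A/A')^s\rtimes P$.
\end{proof}

\subsection{The invariant $\mathbf{k}$ for a group}
For a group $H$ with Sylow $p$-subgroup $P$ put $\mathbf{w}(H)=\mathbf{w}(\mathcal{F}_P(H),0)$. Conjugation in $H$ identifies the fusion systems on different Sylow subgroups, so $\mathbf{w}(H)$ depends only on the isomorphism type of $H$.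

\begin{lemma}\label{lem:kgroup}
Let $S$ be a Sylow $p$-subgroup of $G$, let $\mathcal{F}=\mathcal{F}_S(G)$ and $x\in S$. Then $\langle x\rangle$ is fully centralized if and only if $C_S(x)$ is a Sylow $p$-subgroup of $C_G(x)$, and in that case $C_{\mathcal{F}}(x)=\mathcal{F}_{C_S(x)}(C_G(x))$. Consequently
\[
\mathbf{k}(\mathcal{F},0)=\sum_x\mathbf{w}(C_G(x)),
\]
where $x$ runs over representatives of the conjugacy classes of $p$-elements of $G$.
\end{lemma}

\begin{proof}
The $\mathcal{F}$-conjugates of $x$ are its $G$-conjugates $y\in S$. For each of them $C_S(y)$ is a $p$-subgroup of $C_G(y)\cong C_G(x)$, so $|C_S(y)|$ is at most the $p$-part of $|C_G(x)|$. This bound is attained: a Sylow $p$-subgroup $P$ of $C_G(x)$ contains the central $p$-element $x$, and if $gPg^{-1}\le S$, then $y=gxg^{-1}$ lies in $S$ and $C_S(y)\ge gPg^{-1}$. This proves the equivalence. A morphism extends to a map $c_g$ that fixes $x$ exactly when it is induced by some $g\in C_G(x)$, which identifies $C_{\mathcal{F}}(x)$. The trivial family induces the trivial family, and every $p$-element of $G$ is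 conjugate into $S$.
\end{proof}

All terms of this sum are nonnegative. A lower bound for $\mathbf{k}$ therefore needs only some classes of $p$-elements with accessible centralizers.

\subsection{The invariant $\mathbf{w}$ for a group}
The sum defining $\mathbf{w}$ runs over all centric subgroups. A normal $p$-subgroup removes most of the terms.

\begin{lemma}\label{lem:zero}
If $H$ has a normal $p$-subgroup $D\ne1$, then $z(k_\beta H)=0$ for every $\beta\in H^2(H,k^\times)$.
\end{lemma}

\begin{proof}
Since $H^2(D,k^\times)=0$, the subalgebra $k_\beta D$ spanned by the $u_d$, $d\in D$, is isomorphic to the local algebra $kD$. Its radical $J$ is nilpotent, and $J\ne0$ because $D\ne1$. Conjugation by $u_h$ preserves $k_\beta D$ and hence $J$. So for a simple $k_\beta H$-module $M$ the subspace $JM$ is a submodule; it is proper by nilpotence, so $JM=0$. On the other hand $k_\beta H$ is free over $k_\beta D$, so a projective $k_\beta H$-module is projective, hence free, over the local algebra $k_\beta D$, and $J$ does not annihilate a nonzero free module.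
\end{proof}

\begin{lemma}\label{lem:O}
Let $S$ be a Sylow $p$-subgroup of $G$, let $\mathcal{F}=\mathcal{F}_S(G)$, and let $O$ be a normal $p$-subgroup of $G$.
\begin{enumerate}
\item[(a)] If $Q\in\mathcal{F}^c$ and $z(k_\beta\operatorname{Out}_{\mathcal{F}}(Q))\ne0$ for some $\beta$, then $O\le Q$.
\item[(b)] If $C_G(O)\le O$, then every $Q$ with $O\le Q\le S$ is $\mathcal{F}$-centric, and $\operatorname{Out}_{\mathcal{F}}(Q)=N_G(Q)/Q\cong N_{G/O}(Q/O)/(Q/O)$.
\item[(c)] If $S\trianglelefteq G$ and $C_G(S)\le S$, then $\operatorname{Out}_{\mathcal{F}}(S)=G/S$, and $\mathbf{w}(\mathcal{F},\alpha)$ is the number of simple $k_{\alpha_S}[G/S]$-modules for every compatible $\alpha$.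
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $O\le S$. Suppose $O\not\le Q$. Then $Q$ is a proper subgroup of the $p$-group $QO$, so $Q<N_{QO}(Q)=QN_O(Q)$ and $N_O(Q)\not\le Q$. As $O\trianglelefteq G$, the group $N_O(Q)$ is normal in $N_G(Q)$, and its image in $\operatorname{Out}_{\mathcal{F}}(Q)=N_G(Q)/QC_G(Q)$ is a normal $p$-subgroup. By Dedekind's law and centricity, $S\cap QC_G(Q)=QC_S(Q)=Q$. Hence $N_O(Q)\not\le QC_G(Q)$, the image is nontrivial, and Lemma~\ref{lem:zero} gives $z=0$.

(b) Every $\mathcal{F}$-conjugate $Q_1$ of $Q$ contains $O$, so $C_G(Q_1)\le C_G(O)\le O\le Q_1$.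

(c) Take $O=S$ in (a) and (b); the group $G/S$ is a $p'$-group.
\end{proof}

In all our counterexamples $G/O$ is an abelian $p'$-group extended by a $p$-group. Then $\mathbf{w}$ is an orbit count.

\begin{proposition}\label{prop:orbits}
Let $O$ be a normal $p$-subgroup of $G$ with $C_G(O)\le O$. Suppose that $G/O=A\rtimes P$ with $A$ an abelian $p'$-group and $P$ a $p$-group. Let $S$ be the preimage of $P$ in $G$, and $\mathcal{F}=\mathcal{F}_S(G)$. Then $\operatorname{Out}_{\mathcal{F}}(S)\cong C_A(P)$, and $\mathbf{w}(G)$ is the number of $P$-orbits on $\hat A=\operatorname{Hom}(A,k^\times)$. In particular $\mathbf{w}(G)=|A|$ if $P=1$.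
\end{proposition}

\begin{proof}
Put $H=A\rtimes P$. By Lemma~\ref{lem:O}, $\mathbf{w}(G)=\sum_Uz(k[N_H(U)/U])$, where $U$ runs over the subgroups of $P$ up to conjugacy in $H$.

\emph{Normalizers.} Reduction modulo $A$ shows that $H$-conjugate subgroups of $P$ are $P$-conjugate, and that if $ag\in N_H(U)$ with $a\in A$, $g\in P$, then $g\in N_P(U)$. Then $a$ normalizes $U$, so $[a,U]\le A\cap U=1$. Thus $N_H(U)=C\rtimes N_P(U)$ with $C=C_A(U)$, and $N_H(U)/U\cong C\rtimes W$ with $W=N_P(U)/U$. For $U=P$ this gives $\operatorname{Out}_{\mathcal{F}}(S)\cong C_A(P)$.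

\emph{Simple modules of $C\rtimes W$.} Since $C$ is an abelian $p'$-group, a $k[C\rtimes W]$-module $M$ is the direct sum of its eigenspaces $M_\theta$, $\theta\in\hat C$, and $W$ permutes them. If $M$ is simple, the $\theta$ that occur form one $W$-orbit, and $M_\theta$ is a simple $k[C\rtimes W_\theta]$-module from which $M$ is induced: a proper nonzero submodule of $M_\theta$ would generate a proper nonzero submodule of $M$. As $C$ acts on $M_\theta$ by scalars, $M_\theta$ is simple for the $p$-group $W_\theta$, so it is the one-dimensional module on which $C$ acts by $\theta$ and $W_\theta$ acts trivially. Conversely, the module induced from this one is simple, because its eigenspaces are lines permuted transitively by $W$. So there is exactly one simple module for each $W$-orbit on $\hat C$, of dimension $|W:W_\theta|$. It is projective if and only if $W_\theta=1$: a projective module is free over $kW$, so $|W|$ divides its dimension, and if $W_\theta=1$ the module is induced from the semisimple algebra $kC$. Hence $z(k[N_H(U)/U])$ is the number of regular $W$-orbits on $\hat C$.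

\emph{Passing to $\hat A$.} Since $U$ acts coprimely on the abelian group $A$, we have $A=C\times[A,U]$. The $U$-fixed elements of $\hat A$ are those trivial on $[A,U]$, so restriction is an $N_P(U)$-equivariant bijection $\hat A^U\to\hat C$. For $\theta\in\hat A^U$ we have $U\le P_\theta$, and the stabilizer of $\theta$ in $W$ is $N_{P_\theta}(U)/U$. It is trivial if and only if $P_\theta=U$, because a proper subgroup of a $p$-group is properly contained in its normalizer. So $z(k[N_H(U)/U])$ is the number of $N_P(U)$-orbits on $\{\theta\in\hat A:P_\theta=U\}$, which is the number of $P$-orbits on $\hat A$ whose stabilizers are conjugate to $U$. Summing over $U$ counts every orbit once.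
\end{proof}

\begin{remark}
In the situation of Proposition~\ref{prop:orbits}, $\mathbf{w}(G)$ is the number of simple $kG$-modules. Indeed $O$ acts trivially on them by the proof of Lemma~\ref{lem:zero}, and the second step above, with $C=A$ and $W=P$, counts the simple $k[A\rtimes P]$-modules.
\end{remark}

\section{The building block}\label{sec:block}

We need a group for which $\mathbf{k}$ exceeds the class number of a Sylow $p$-subgroup. By Lemma~\ref{lem:kgroup}, a $p'$-group of automorphisms affects $\mathbf{k}$ in two ways: it fuses classes, which lowers the number of terms, and it enlarges the centralizers of the elements it fixes, which raises the terms. We want the gain to outweigh the loss.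

Let $T$ be a nonabelian group of order $p^3$ with center $Z$, put $V=T/Z$, and let $N$ be a cyclic group of order $p+1$ that acts on $T$, trivially on $Z$ and freely on $V\setminus\{1\}$. Such a pair exists for every $p$.
\begin{itemize}
\item For $p=2$ take $T=Q_8$, and let $N=C_3$ permute $i,j,k\in Q_8$ cyclically. Then $T\rtimes N=SL_2(3)$.
\item For odd $p$ let $g$ generate $\mathbb{F}_{p^2}^\times$ and put $\delta=g^{(p+1)/2}$, so that $\delta^{p-1}=-1$. Let $\omega(a,b)=\delta(ab^p-a^pb)$ for $a,b\in\mathbb{F}_{p^2}$. Then $\omega(a,b)^p=-\delta(a^pb-ab^p)=\omega(a,b)$, so $\omega$ is an alternating $\mathbb{F}_p$-bilinear form with values in $\mathbb{F}_p$. It is nondegenerate, since for $a\ne0$ the polynomial $ab^p-a^pb$ in $b$ has at most $p$ roots. Let $T=\mathbb{F}_{p^2}\times\mathbb{F}_p$ with $(a,u)(b,v)=(a+b,\,u+v+\frac12\omega(a,b))$. The commutator of these two elements is $(0,\omega(a,b))$, so $Z=0\times\mathbb{F}_p$. Let $N=\{\xi\in\mathbb{F}_{p^2}:\xi^{p+1}=1\}$ act by $(a,u)\mapsto(\xi a,u)$. These maps are automorphisms because $\omega(\xi a,\xi b)=\xi^{p+1}\omega(a,b)$.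
\end{itemize}
Put $K=T\rtimes N$, a solvable group. It acts on $V$ through the faithful action of $N$, so $C_K(T)\le T$ and $C_K(T)=Z$. We have $T'=Z$, and the class of a noncentral $x\in T$ is the coset $xZ$. Therefore
\[
\gamma:=c(T)=p+(p^2-1)=p^2+p-1.
\]
Let $\mathcal{C}$ be the set of $K$-classes of elements of $T$. There are two kinds.
\begin{itemize}
\item The $p$ elements $x\in Z$ are fixed by $K$, and $C_K(x)=K$. Put $w(x)=p+1$.
\item The $p^2-1$ nontrivial cosets of $Z$ fall into $(p^2-1)/(p+1)=p-1$ regular $N$-orbits. For such $x$ we have $C_K(x)=C_T(x)$: an element centralizing $x$ fixes $xZ\ne Z$, so its image in $N$ is trivial. Put $w(x)=1$.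
\end{itemize}
We regard $w$ as a function on $\mathcal{C}$ and put
\[
\kappa:=\sum_{\mathfrak{c}\in\mathcal{C}}w(\mathfrak{c})=p(p+1)+(p-1)=p^2+2p-1=\gamma+p.
\]
The central classes gain $p^2$ over their count in $T$, thanks to the trivial action of $N$ on $Z$, and the noncentral classes lose only $p^2-p$. For $p=2$ we have $\gamma=5$ and $\kappa=3+3+1=7$.

\begin{lemma}\label{lem:product}
Let $x=(x_1,\dots,x_s)\in T^s$ and let $R$ be an abelian $p$-group. Then $\mathbf{w}(R\times C_{K^s}(x))=w(x_1)\cdots w(x_s)$. Moreover, the sum of $w(x_1)\cdots w(x_s)$ over the $K^s$-classes of elements of $T^s$ is $\kappa^s$.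
\end{lemma}

\begin{proof}
Let $H=R\times\prod_iC_K(x_i)$ and $O=R\times\prod_iC_T(x_i)$. Then $O$ is a normal $p$-subgroup and $H/O\cong N^e$ with $e=\#\{i:x_i\in Z\}$. The centralizer $C_H(O)$ can be computed factor by factor. For $x_i\in Z$ the factor is $C_K(T)=Z\le T$, and the other factors of $H$ coincide with those of $O$. So $C_H(O)\le O$, and Proposition~\ref{prop:orbits} with $P=1$ gives $\mathbf{w}(H)=(p+1)^e$. The classes in the last claim are indexed by $\mathcal{C}^s$, and the sum factors.
\end{proof}

\begin{lemma}\label{lem:V}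
The group $N$ fixes the trivial character of $V$ and permutes the other $p^2-1$ characters in $p-1$ regular orbits.
\end{lemma}

\begin{proof}
A nontrivial element of $N$ fixes only the identity of $V$, so by Lemma~\ref{lem:dual} it fixes only the trivial character.
\end{proof}

\begin{example}\label{ex:block}
Let $\mathcal{F}=\mathcal{F}_T(K)$ and $\alpha=0$. Lemmas~\ref{lem:kgroup} and \ref{lem:product} give $\mathbf{k}=\kappa$, and $\mathbf{w}=|N|=p+1$. By Lemmas~\ref{lem:top} and \ref{lem:V}, the trivial character of $V=T/T'$ contributes $z(kN)=p+1$ to $\mathbf{m}$ and each regular orbit contributes $1$, so $\mathbf{m}=2p$. For $K=SL_2(3)$,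
\[
\mathbf{k}=7,\quad \mathbf{m}=4,\quad c(T')=2,\quad\mathbf{w}=3,\quad c(T)=5,
\]
and the conjecture holds: $7\le8$ and $7\le15$. For $K^s$ all five numbers are raised to the power $s$: for $\mathbf{k}$ and $\mathbf{w}$ this is Lemma~\ref{lem:product}, and for $\mathbf{m}$ note that orbits and stabilizers of $N^s$ on $\operatorname{Irr}(V)^s$ are products, so that the sum of the orders of the stabilizers factors. This is the first row of Table~\ref{tab:summary}.
\end{example}

\section{Wreath products and the first inequality}\label{sec:wreath}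

In $K^s$ with $p=2$, inequality \eqref{eq:A} reads $7^s\le4^s\cdot2^s$. The number $8^s$ is a product of two quantities that can be traded against each other. Let a $p$-group $P$ permute the factors transitively. Then $S'$ swallows almost all of $T^s$, and its class number is at most a bounded multiple of $c(T^s)=5^s$; in exchange $S/S'$ and $\operatorname{Out}_{\mathcal{F}}(S)$ become small, and $\mathbf{m}$ with them. The trade replaces $8^s$ by about $5^s$. It remains to see that $\mathbf{k}$ loses only a factor of the order of $|P|$, and for this we take $P$ as small as a transitive group can be, namely regular.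

Let $s=p^a$ with $a\ge1$, let $P$ be cyclic of order $s$ acting regularly on $s$ points, and put
\[
G=K\wr P=K^s\rtimes P,\qquad S=T\wr P=T^s\rtimes P,\qquad\mathcal{F}=\mathcal{F}_S(G).
\]
The group $G$ is solvable, and $S$ is a Sylow $p$-subgroup because $s$ is a power of $p$. The \emph{type} of $x\in T^s$ is the tuple $\tau\in\mathcal{C}^s$ of the $K$-classes of its entries, and $w(\tau)$ is the product of the values of $w$ on the entries. The type determines the $K^s$-class of $x$, so the $G$-classes of elements of $T^s$ correspond to the $P$-orbits on $\mathcal{C}^s$. Call a type \emph{free} if its stabilizer in $P$ is trivial.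

\begin{example}\label{ex:s2}
Let $p=s=2$, so $G=SL_2(3)\wr C_2$. Write $\mathcal{C}=\{\mathfrak{a},\mathfrak{b},\mathfrak{c}\}$ for the classes of $1$, of $-1$ and of the elements of order $4$, with $w=3,3,1$. An element of type $\mathfrak{ab}$ cannot commute with an element that swaps the factors, so its centralizer lies in $K^2$, and it contributes $w(\mathfrak{ab})=9$ to $\mathbf{k}$. The free types form the orbits $\{\mathfrak{ab},\mathfrak{ba}\}$, $\{\mathfrak{ac},\mathfrak{ca}\}$, $\{\mathfrak{bc},\mathfrak{cb}\}$ and contribute $9+3+3=15=(49-19)/2$, where $19=9+9+1$ is the total of $w$ on the types $\mathfrak{aa},\mathfrak{bb},\mathfrak{cc}$. By Lemma~\ref{lem:ab}, $S/S'\cong V\times C_2$ and $S'=\{(x,y)\in Q_8^2:xZ=yZ\}$, the direct product of the diagonal $Q_8$ and $Z\times1$; so $c(S')=10$, up from $4$ in $K^2$. Of $C_3^2$ only the diagonal $C_3$ commutes with the swap and survives in $\operatorname{Out}_{\mathcal{F}}(S)$. It fixes $2$ of the $8$ characters of $V\times C_2$ and has $2$ regular orbits on the rest, so $\mathbf{m}=2\cdot3+2=8$, down from $16$. The bound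 $15$ is far below $8\cdot10$. The trade pays off only when $(7/5)^s$ overtakes a polynomial in $s$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Lower bound for $\mathbf{k}$.} Let $x\in T^s$ have free type $\tau$. The image in $P$ of an element of $C_G(x)$ fixes $\tau$, so $C_G(x)=C_{K^s}(x)$, and $\mathbf{w}(C_G(x))=w(\tau)$ by Lemma~\ref{lem:product}. The total of $w$ on all types is $\kappa^s$. Since $P$ is cyclic, a type that is not free is fixed by the unique subgroup of order $p$, and so it is constant on each of the $s/p$ orbits of that subgroup, which have size $p$. As $w(\mathfrak{c})\le p+1$, the total of $w$ on these types is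
\[
\Bigl(\sum_{\mathfrak{c}\in\mathcal{C}}w(\mathfrak{c})^p\Bigr)^{s/p}\le\bigl((p+1)^{p-1}\kappa\bigr)^{s/p}=\kappa^s\Bigl(\frac{p+1}{\kappa}\Bigr)^{(p-1)s/p}\le\frac37\,\kappa^s.
\]
In the last step, $(p+1)/\kappa\le3/7$ is equivalent to $3p^2-p-10\ge0$, which holds for $p\ge2$, and $(p-1)s/p\ge p-1\ge1$. So the free types carry a total of at least $\kappa^s/2$. They lie in $P$-orbits of size $s$, on which $w$ is constant. By Lemma~\ref{lem:kgroup},
\[
\mathbf{k}(\mathcal{F},0)\ge\frac{\kappa^s}{2s}.
\]

\emph{The value of $\mathbf{m}$.} Take $O=T^s$. An element of $G$ with nontrivial image in $P$ moves some factor $T$ to a different factor, so $C_G(O)=C_{K^s}(T^s)=Z^s\le O$. Also $G/O=N^s\rtimes P$. By Proposition~\ref{prop:orbits} and transitivity, $\operatorname{Out}_{\mathcal{F}}(S)\cong C_{N^s}(P)$ is the diagonal copy of $N$. By Lemma~\ref{lem:ab}(b), $S/S'\cong V\times P$ through the map $(x_1,\dots,x_s;\pi)\mapsto(x_1\cdots x_sZ,\pi)$, under which the diagonal $N$ acts on $V$ in the given way and trivially on $P$. By Lemma~\ref{lem:V}, exactly $s$ of the $p^2s$ characters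 of $V\times P$ are fixed by $N$, and the others form $s(p-1)$ regular orbits. Lemma~\ref{lem:top} gives
\[
\mathbf{m}(\mathcal{F},0,d)=s(p+1)+s(p-1)=2ps.
\]

\emph{Upper bound for $c(S')$.} The same map shows that $S'\le T^s$ with index $|V|=p^2$. By Lemma~\ref{lem:index}, $c(S')\le p^2c(T^s)=p^2\gamma^s$.

\emph{Conclusion.} The three estimates give
\[
\frac{\mathbf{k}}{\mathbf{m}\,c(S')}\ge\frac{\kappa^s}{2s\cdot2ps\cdot p^2\gamma^s}=\frac{(\kappa/\gamma)^s}{4p^3s^2},
\]
which tends to $\infty$ because $\kappa>\gamma$. For $p=2$, repeated squaring gives $(7/5)^4=3.8416$, $(7/5)^8>14.757$, $(7/5)^{16}>217.7$ and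
\begin{equation}\label{eq:num}
(7/5)^{32}>47000.
\end{equation}
For $s=32$ the bound exceeds $47000/32768>1.4$.
\end{proof}

\section{One fusion system against both inequalities}\label{sec:two}

Let $p=2$, so $T=Q_8$, $K=SL_2(3)$, $\gamma=5$, $\kappa=7$. The wreath product of Section~\ref{sec:wreath} gives nothing against \eqref{eq:B}. There $\mathbf{w}$ is the number of orbits of $C_s$ on a set of size $3^s$ (Proposition~\ref{prop:orbits}), so $\mathbf{w}\ge3^s/s$, and $c(S)\ge5^s/s$ by Lemma~\ref{lem:index}; the product grows like $15^s$. We aim for a ratio $\mathbf{k}/c(S)$ close to $(7/5)^s$, so we need a $2$-group $P$ with fewer than $(7/5)^s$ orbits on $X^s$, where $X=\operatorname{Hom}(C_3,k^\times)$ has three elements. Two difficulties arise.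

First, permuting the coordinates is not enough. For $s=2^a$ a $2$-subgroup of $\operatorname{Sym}(s)$ has order at most $2^{s-1}$, so it has at least $3^s/2^{s-1}=2(3/2)^s>(7/5)^s$ orbits on $X^s$. We therefore replace $SL_2(3)$ by $GL_2(3)$ in the base of the wreath product. This adds, in each coordinate, an involution that inverts $C_3$ and leaves two orbits on $X$ instead of three.

Second, $P$ is now large and has no free types: the new involutions fix all three classes in $\mathcal{C}$, which are distinguished by element orders and centrality. We restore freeness by attaching a very large $\mathbb{F}_2P$-module $R$ on which almost every element and almost every character has trivial stabilizer in $P$. For such an element the centralizer is cut down to $R\times K^s$, and for such a character the stabilizer in $S$ is cut down to $R\times T^s$. So $\mathbf{k}$ and $c(S)$ become about $|R|/|P|$ times $7^s$ and $5^s$. The invariant $\mathbf{w}$ does not see $R$, since $R$ lies in a normal $2$-subgroup.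

\subsection{Construction}
The group $J=GL_2(3)$ has order $48$ and contains $K$ with index $2$. Its action on the four lines of $\mathbb{F}_3^2$ identifies $J/\{\pm1\}$ with $S_4$, and $T/\{\pm1\}$ with the normal four-group. So $T\trianglelefteq J$ and $J/T\cong S_3$. Let $Y_1$ be a Sylow $2$-subgroup of $J$, the semidihedral group $SD_{16}$. Since $\{\pm1\}=T'\le Y_1'$ and $Y_1/\{\pm1\}$ is dihedral of order $8$, we have $|Y_1:Y_1'|=4$.

Let $s=2^a$. Define permutation groups $P_s$ of degree $s$ by $P_1=1$ and $P_{2t}=P_t\wr C_2$, acting on two blocks of size $t$. By induction $P_s$ is transitive of order $2^{s-1}$, so it is a Sylow $2$-subgroup of $\operatorname{Sym}(s)$, and $|P_s:P_s'|=2^a=s$ by Lemma~\ref{lem:ab}(b). Put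
\[
G=J\wr P_s,\qquad Y=Y_1\wr P_s,\qquad P=G/K^s\cong C_2\wr P_s.
\]
Then $Y$ is a Sylow $2$-subgroup of $G$, and $Y\cap K^s=T^s$, so that $Y\to P$ is onto with kernel $T^s$. We have
\[
|P|=2^{2s-1},\qquad|P:P'|=2s,\qquad|Y:Y'|=4s
\]
by Lemma~\ref{lem:ab}(b). Let $R=\mathbb{F}_2[P]$ be the regular module, on which $G$ acts through $P$, and put
\[
L=R\rtimes G,\qquad S=R\rtimes Y,\qquad O=R\times T^s,\qquad\mathcal{F}=\mathcal{F}_S(L).
\]
The group $L$ is solvable, $S$ is a Sylow $2$-subgroup, and $O$ is a normal $2$-subgroup. As $P$ acts faithfully on $R$, we have $C_L(R)=R\times K^s$, and hence $C_L(O)=R\times Z^s\le O$. Finally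
\[
L/O\cong G/T^s\cong S_3\wr P_s=C_3^s\rtimes(S/O),\qquad S/O\cong P,
\]
where the $i$-th factor $C_2$ of the base group of $P=C_2\wr P_s$ inverts the $i$-th factor $C_3$ and centralizes the others, and $P_s$ permutes the factors. Proposition~\ref{prop:orbits} applies with $A=C_3^s$. We set
\[
\rho=\frac{|R|}{|P|},\qquad\eta=2|P|^3|R|^{-1/2}=2^{\,6s-2-2^{2s-2}},
\]
using $|R|^{1/2}=2^{|P|/2}=2^{2^{2s-2}}$.

An involution $u\in P$ permutes the basis $P$ of $R$ without fixed points, so an element of $R$ is fixed by $u$ exactly when its coefficients are constant on the $|P|/2$ orbits of $u$. Thus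
\begin{equation}\label{eq:fix}
|C_R(u)|=|R|^{1/2}\quad\text{for every involution }u\in P.
\end{equation}

\subsection{The invariants $\mathbf{w}$, $\mathbf{m}$ and $\mathbf{k}$}

\begin{lemma}\label{lem:wmk}
We have $\mathbf{w}(\mathcal{F},0)=o(s)$, $\ \mathbf{m}(\mathcal{F},0,d)=8s$, and $\mathbf{k}(\mathcal{F},0)\ge(1-\eta)\rho\,7^s$. Moreover $S'=R_0\rtimes Y'$, where $R_0$ is the augmentation ideal, of index $2$ in $R$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:orbits}, $\mathbf{w}$ is the number of orbits of $C_2\wr P_s$ on $\hat A=X^s$, with $C_2$ acting on $X$ by inversion. For $s=1$ there are two orbits, the trivial character and the pair of nontrivial ones. The group $C_2\wr P_{2t}$ equals $(C_2\wr P_t)\wr C_2$ acting on $X^t\times X^t$, so its orbits are the unordered pairs, with repetition allowed, of orbits of $C_2\wr P_t$ on $X^t$. This is the recursion defining $o$.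

The element $(u,\dots,u)$ of the base group $C_2^s$, with $u\ne1$, inverts $A$, so $C_A(P)=1$ and $\operatorname{Out}_{\mathcal{F}}(S)=1$. By Lemma~\ref{lem:top}, $\mathbf{m}=|S:S'|$. Lemma~\ref{lem:ab}(a) gives $S'=[R,P]\rtimes Y'$, and Lemma~\ref{lem:ab}(b), applied to $R=\mathbb{F}_2^{|P|}$ with $P$ acting regularly on the coordinates, gives $[R,P]=R_0$. So $\mathbf{m}=2\,|Y:Y'|=8s$.

Call $r\in R$ \emph{regular} if $P_r=1$. A nontrivial stabilizer contains an involution, so by \eqref{eq:fix} at most $|P||R|^{1/2}$ elements are not regular. The number of regular $P$-orbits on $R$ is therefore at least $(|R|-|P||R|^{1/2})/|P|\ge(1-\eta)\rho$. Consider elements $rq\in O$ with $r\in R$ regular and $q\in T^s$. Since $R$ centralizes $O$, an element $r_1g$ with $r_1\in R$ and $g\in G$ conjugates $rq$ to $(grg^{-1})(gqg^{-1})$, again written as an element of $R$ times an element of $T^s$; and $grg^{-1}=r$ if and only if $g\in K^s$. Three facts follow: $C_L(rq)=R\times C_{K^s}(q)$; the elements $rq$ and $rq'$ are conjugate in $L$ if and only if $q$ and $q'$ are conjugate in $K^s$;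 and $rq$, $r'q'$ are not conjugate if $r$ and $r'$ lie in different $P$-orbits. By Lemmas~\ref{lem:kgroup} and \ref{lem:product}, each regular $P$-orbit on $R$ contributes $\kappa^s=7^s$ to $\mathbf{k}$.
\end{proof}

The recursion gives $o(1),o(2),o(4),o(8),o(16),o(32)=2,\,3,\,6,\,21,\,231,\,26796$.

\subsection{The class numbers of $S$ and $S'$}
Both groups are semidirect products with an abelian normal subgroup on which the complement acts almost freely modulo a kernel.

\begin{lemma}\label{lem:semi}
Let $B$ act on an abelian group $M$, let $B_0\trianglelefteq B$ act trivially, and put $\bar B=B/B_0$. If at most $n$ characters $\lambda\in\operatorname{Irr}(M)$ have $\bar B_\lambda\ne1$, then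
\[
c(M\rtimes B)\le\frac{c(B_0)}{|\bar B|}\bigl(|M|+n|\bar B|^2\bigr).
\]
\end{lemma}

\begin{proof}
Each $\lambda$ is linear and extends to its stabilizer $M\rtimes B_\lambda$ by $mb\mapsto\lambda(m)$. By the theorems of Clifford and Gallagher, $c(M\rtimes B)=\sum_{\lambda\in\operatorname{Irr}(M)/B}c(B_\lambda)$. Since $B_\lambda/B_0=\bar B_\lambda$, Lemma~\ref{lem:index} gives $c(B_\lambda)\le|\bar B_\lambda|\,c(B_0)$. The orbit of $\lambda$ has $|\bar B|/|\bar B_\lambda|$ elements, so
\[
c(M\rtimes B)\le\frac{c(B_0)}{|\bar B|}\sum_{\lambda\in\operatorname{Irr}(M)}|\bar B_\lambda|^2.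
\]
The characters with trivial stabilizer contribute at most $|M|$ to the sum, and the others at most $n|\bar B|^2$.
\end{proof}

\begin{lemma}\label{lem:classes}
We have $c(S)\le(1+\eta)\rho\,5^s$ and $c(S')\le(1+\eta)\,2s\rho\,5^s$.
\end{lemma}

\begin{proof}
For $S=R\rtimes Y$ take $B_0=T^s$, so that $\bar B=P$ and $c(B_0)=5^s$. By \eqref{eq:fix} and Lemma~\ref{lem:dual}, each involution of $P$ fixes $|R|^{1/2}$ characters of $R$, so we may take $n=|P||R|^{1/2}$. Hence
\[
c(S)\le\frac{5^s}{|P|}\bigl(|R|+|P|^3|R|^{1/2}\bigr)\le(1+\eta)\rho\,5^s.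
\]
For $S'=R_0\rtimes Y'$ take $B_0=Y'\cap T^s$, the kernel of the surjection $Y'\to P'$. From $|Y|=|T^s||P|$ and $|Y'|=|B_0||P'|$ we get $|T^s:B_0|=|Y:Y'|/|P:P'|=2$, so $c(B_0)\le2\cdot5^s$ by Lemma~\ref{lem:index}. An involution $u\in P'$ fixes $|C_{R_0}(u)|\le|R|^{1/2}$ characters of $R_0$, so we may take $n=|P'||R|^{1/2}$. Hence
\[
c(S')\le\frac{2\cdot5^s}{|P'|}\Bigl(\frac{|R|}{2}+|P|^3|R|^{1/2}\Bigr)=(1+\eta)\frac{5^s|R|}{|P'|}=(1+\eta)\,|P:P'|\,\rho\,5^s.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Define $\epsilon_s$ by $1-\epsilon_s=(1-\eta)/(1+\eta)$, so $0<\epsilon_s\le2\eta$. Then $\epsilon_s\to0$, and for $s=32$ we have $\eta=2^{190-2^{62}}$ and $\epsilon_{32}<2^{-50}$. If $\eta\ge1$, the two inequalities of the theorem hold because their right sides are not positive. If $\eta<1$, Lemmas~\ref{lem:wmk} and \ref{lem:classes} give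
\[
\frac{\mathbf{k}}{\mathbf{w}\,c(S)}\ge\frac{1-\eta}{1+\eta}\cdot\frac{(7/5)^s}{o(s)},\qquad
\frac{\mathbf{k}}{\mathbf{m}\,c(S')}\ge\frac{1-\eta}{1+\eta}\cdot\frac{(7/5)^s}{8s\cdot2s}.
\]
For $s=32$, \eqref{eq:num} gives $(7/5)^{32}/o(32)>47000/26796>1.75$ and $(7/5)^{32}/(16\cdot32^2)>47000/16384>2.86$, so the ratios exceed $1.7$ and $2.8$. The second lower bound is unbounded, being an exponential over a polynomial. For the first put $t(s)=(7/5)^s/o(s)$. Since $o(s)\ge2$,
\[
t(2s)=\frac{2\,t(s)^2}{1+1/o(s)}\ge\frac43\,t(s)^2.
\]
So $\frac43t(2s)\ge(\frac43t(s))^2$, and $\frac43t(32)>2$; hence $t(2^a)\to\infty$.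
\end{proof}

\begin{remark}
The prime $2$ enters through the automorphism of order $p$ of $N$. For odd $p$ the cyclic group $N$ has even order $p+1$, so $|\operatorname{Aut}(N)|\le(p+1)/2<p$ and a $p$-group can only act trivially on $N$. Permutations of the coordinates alone do not suffice: for $s=p^a$ a $p$-subgroup of $\operatorname{Sym}(s)$ has order at most $p^{(s-1)/(p-1)}\le2^s$, so it has at least $((p+1)/2)^s\ge2^s$ orbits on $\operatorname{Hom}(N,k^\times)^s$, whereas $\kappa/\gamma<2$. So the argument above, run with the building block of Section~\ref{sec:block}, says nothing about \eqref{eq:B} for odd $p$.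
\end{remark}

\section{The case of a normal $S$}\label{sec:normal}

We prove Theorem~\ref{thm:normal}; the notation of Sections~\ref{sec:block}--\ref{sec:two} is no longer in force. Normality makes $\mathcal{F}$ the fusion system of a group $S\rtimes E$ with $E$ a $p'$-group, and every later step uses that $|E|$ is prime to $|S|$. We express the three invariants through the single class $\alpha_S$, pass to complex characters of a central extension of $E$, and then compare characters.

\subsection{Reduction to a coprime action}
If $S$ is abelian, then $S\trianglelefteq\mathcal{F}$; this is Burnside's theorem. Indeed every subgroup has centralizer $S$ and is fully centralized, so by the extension axiom every morphism $P\to S$ extends to $PC_S(P)=S$.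

Let $S\trianglelefteq\mathcal{F}$ and let $\alpha$ be a compatible family. The group $\operatorname{Inn}(S)$ is a normal Sylow $p$-subgroup of $\operatorname{Aut}_{\mathcal{F}}(S)$, so by the Schur--Zassenhaus theorem it has a complement $E\cong\operatorname{Out}_{\mathcal{F}}(S)$, a $p'$-group acting faithfully on $S$. Put $G=S\rtimes E$. The automorphisms of $S$ induced by $G$ form the group $\operatorname{Inn}(S)E=\operatorname{Aut}_{\mathcal{F}}(S)$, and the morphisms of both $\mathcal{F}$ and $\mathcal{F}_S(G)$ are the restrictions of these; so $\mathcal{F}=\mathcal{F}_S(G)$. If $ue$ centralizes $S$, with $u\in S$ and $e\in E$, then $e\in E\cap\operatorname{Inn}(S)=1$. Thus $C_G(S)\le S$. We identify $E$, $G/S$ and $\operatorname{Out}_{\mathcal{F}}(S)$, and regard $\alpha_S$ as a class in $H^2(E,k^\times)$.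

For $H\le E$ let $\ell(H)$ be the number of simple $k_{\alpha_S}H$-modules; it equals $z(k_{\alpha_S}H)$. Conjugation by $u_e$ in $k_{\alpha_S}E$ shows that $\ell(eHe^{-1})=\ell(H)$. For a finite $E$-set $\Omega$ we can therefore define
\[
\ell_E(\Omega)=\sum_{\omega\in\Omega/E}\ell(E_\omega).
\]
Let $\operatorname{Cl}(S)$ be the $E$-set of conjugacy classes of $S$.

\begin{proposition}\label{prop:three}
We have $\mathbf{w}(\mathcal{F},\alpha)=\ell(E)$, $\ \mathbf{m}(\mathcal{F},\alpha,d)=\ell_E(\operatorname{Irr}(S/S'))$ and $\mathbf{k}(\mathcal{F},\alpha)=\ell_E(\operatorname{Cl}(S))$.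
\end{proposition}

\begin{proof}
The first equality is Lemma~\ref{lem:O}(c) and the second is Lemma~\ref{lem:top}. For the third let $x\in S$, and put $H=C_G(x)$ and $Q=C_S(x)=S\cap H$. Then $Q$ is a normal Sylow $p$-subgroup of $H$, so $\langle x\rangle$ is fully centralized and $C_{\mathcal{F}}(x)=\mathcal{F}_Q(H)$ by Lemma~\ref{lem:kgroup}. Two things have to be shown: that Lemma~\ref{lem:O}(c) applies to $H$, and that the class on $H/Q$, which comes from $\alpha_Q$, agrees with the restriction of $\alpha_S$.

\emph{We have $C_H(Q)\le Q$.} Recall Thompson's $A\times B$ lemma \cite[Theorem 5.3.4]{Gor}: if $A\times B$ acts on a $p$-group $S$, with $A$ a $p'$-group and $B$ a $p$-group, and $A$ centralizes $C_S(B)$, then $A$ centralizes $S$. Let $g\in C_H(Q)$ be a $p'$-element. It commutes with $x$ and centralizes $Q=C_S(\langle x\rangle)$, so the lemma applied to $\langle g\rangle\times\langle x\rangle$ gives $g\in C_G(S)\le S$, and $g=1$. Hence $C_H(Q)$ is a $p$-group and lies in the normal Sylow subgroup $Q$. By Lemma~\ref{lem:O}(c), $\operatorname{Out}_{C_{\mathcal{F}}(x)}(Q)=H/Q$,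 and $\mathbf{w}(C_{\mathcal{F}}(x),\alpha_x)$ is the number of simple $k_\beta[H/Q]$-modules, where $\beta=(\alpha_x)_Q$.

\emph{The group $H/Q$.} The projection $\pi\colon H\to G/S=E$ has kernel $Q$. Its image is the stabilizer $E_{[x]}$ of the $S$-class $[x]$ of $x$: for $e\in E$, there is $u\in S$ with $ue\in H$ if and only if $exe^{-1}=u^{-1}xu$ for some $u\in S$. So $H/Q\cong E_{[x]}$.

\emph{The class $\beta$.} This is where condition (ii) is used. Apply it to $Q\le S$, with $A$ and $\rho$ as there, and pull the equality back along the map $j\colon H\to A$, $h\mapsto c_h|_S$. The composite $H\to A\le\operatorname{Aut}_{\mathcal{F}}(S)\to\operatorname{Out}_{\mathcal{F}}(S)=E$ is $\pi$, so the left side becomes the inflation to $H$ of $\alpha_S|_{E_{[x]}}$. The composite of $\rho j$ with $\operatorname{Aut}_{\mathcal{F}}(Q)\to\operatorname{Out}_{\mathcal{F}}(Q)$ is the map $H\to H/Q=\operatorname{Out}_{C_{\mathcal{F}}(x)}(Q)\le\operatorname{Out}_{\mathcal{F}}(Q)$, so the right side becomes the inflation of $\beta$. Inflation from $H/Q$ to $H$ is injective by \eqref{eq:inflation},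 so $\beta=\alpha_S|_{E_{[x]}}$ and $\mathbf{w}(C_{\mathcal{F}}(x),\alpha_x)=\ell(E_{[x]})$.

Finally, the $\mathcal{F}$-classes of elements of $S$ are the $G$-classes, which correspond to the $E$-orbits on $\operatorname{Cl}(S)$.
\end{proof}

\subsection{Complex characters, and inequality (B)}
To use character theory we trade the twist for a central character.

\begin{lemma}\label{lem:complex}
There are a central extension $1\to Z\to\hat E\to E\to1$ with $\hat E$ a $p'$-group and a character $\zeta\in\operatorname{Irr}(Z)$ such that $\ell(H)=|\operatorname{Irr}(\hat H|\zeta)|$ for every $H\le E$ with preimage $\hat H$. If $\alpha_S=0$, then $Z=1$.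
\end{lemma}

\begin{proof}
Let $n$ be the order of $\alpha_S$. It divides $|E|$, so $p\nmid n$, and the group $Z$ of $n$-th roots of unity in $k$ is cyclic of order $n$. Since $k$ is algebraically closed, $1\to Z\to k^\times\xrightarrow{t\mapsto t^n}k^\times\to1$ is exact, and the long exact sequence shows that $\alpha_S$ is represented by a cocycle $\beta$ with values in $Z$. Let $\hat E=Z\times E$ with $(y,g)(y',h)=(yy'\beta(g,h),gh)$. The map $(y,h)\mapsto yu_h$ identifies the $k_{\alpha_S}H$-modules with the $k\hat H$-modules on which each $y\in Z$ acts as the scalar $y$. Fix an isomorphism from the $|\hat E|$-th roots of unity in $k$ to those in $\mathbb{C}$, and let $\zeta$ be its restriction to $Z$. For a $p'$-group, the Brauer characters of the simple modules over $k$, formed with this isomorphism, are exactly the irreducible complex characters. The modules in question are those whose Brauer character restricts to a multiple of $\zeta$.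
\end{proof}

\begin{proof}[Proof of \eqref{eq:B}]
For $H\le E$, Lemma~\ref{lem:index} applied to $Z\le\hat H\le\hat E$ gives $\ell(H)\le|E:H|\,\ell(E)$. By Proposition~\ref{prop:three},
\[
\mathbf{k}=\sum_{\mathfrak{c}\in\operatorname{Cl}(S)/E}\ell(E_{\mathfrak{c}})\le\sum_{\mathfrak{c}\in\operatorname{Cl}(S)/E}|E:E_{\mathfrak{c}}|\,\ell(E)=c(S)\,\mathbf{w},
\]
since the orbit lengths add up to $|\operatorname{Cl}(S)|$.
\end{proof}

\subsection{From classes to characters}
Inequality \eqref{eq:A} compares $\mathbf{k}$, a count over classes of $S$, with $\mathbf{m}$, a count over characters of $S/S'$. We first rewrite $\mathbf{k}$ as a count over characters of $S$. The tool is the following theorem \cite[Theorem 13.24]{Isa}: if a solvable group $B$ acts on a group $M$ of coprime order, then the numbers of $B$-invariant classes and of $B$-invariant irreducible characters of $M$ are equal. The group $E$ is not assumed solvable, so we need a formula for $\ell_E(\Omega)$ that involves only fixed points of abelian subgroups.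

\begin{lemma}\label{lem:pairs}
For commuting $a,b\in E$ with lifts $\hat a,\hat b\in\hat E$ put $\varepsilon(a,b)=\zeta(\hat b\hat a\hat b^{-1}\hat a^{-1})$. For every finite $E$-set $\Omega$,
\[
\ell_E(\Omega)=\frac1{|E|}\sum_{a,b\in E,\ ab=ba}\varepsilon(a,b)\,|\Omega^{\langle a,b\rangle}|.
\]
Consequently $\ell_E(\operatorname{Cl}(S))=\ell_E(\operatorname{Irr}(S))$.
\end{lemma}

\begin{proof}
The commutator lies in $Z$ and does not depend on the lifts, because $Z$ is central. Let $e_\zeta=|Z|^{-1}\sum_{y\in Z}\zeta(y^{-1})y$, so that $e_\zeta y=\zeta(y)e_\zeta$ for $y\in Z$. For $H\le E$ the semisimple algebra $e_\zeta\mathbb{C}\hat H$ has basis $\{e_\zeta\hat a:a\in H\}$, and its simple modules afford the characters in $\operatorname{Irr}(\hat H|\zeta)$. So $\ell(H)$ is the dimension of its center, which is the space of fixed points of the conjugation action of $\hat H/Z=H$. This dimension is the average of the traces of the elements $b\in H$. Conjugation by $\hat b$ sends $e_\zeta\hat a$ to a multiple of the basis element belonging to $bab^{-1}$; if $ab=ba$, the multiple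 is $\varepsilon(a,b)$, and otherwise there is no contribution to the trace. Thus $|H|\,\ell(H)=\sum\varepsilon(a,b)$, summed over commuting pairs in $H$. Since the orbit of $\omega$ has $|E|/|E_\omega|$ elements,
\[
\ell_E(\Omega)=\frac1{|E|}\sum_{\omega\in\Omega}|E_\omega|\,\ell(E_\omega)=\frac1{|E|}\sum_{\omega\in\Omega}\ \sum_{a,b\in E_\omega,\ ab=ba}\varepsilon(a,b),
\]
and exchanging the sums gives the formula. Each $B=\langle a,b\rangle$ is an abelian $p'$-group, so $|\operatorname{Cl}(S)^B|=|\operatorname{Irr}(S)^B|$ by the theorem quoted above.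
\end{proof}

Sums of the form $\ell_E(\operatorname{Irr}(M))$ count the characters of a semidirect product. We need this for several groups at once. Recall \cite[Corollary 8.16]{Isa}: an invariant irreducible character of a normal subgroup whose order is prime to its index extends to the whole group.

\begin{lemma}\label{lem:star}
Let $M\rtimes B$ be a group with $M$ a $p$-group and $B$ a $p'$-group, and suppose that $Z\le B$ is central in $M\rtimes B$. For every $B$-stable subset $\mathcal{X}\subseteq\operatorname{Irr}(M)$, the number of $\chi\in\operatorname{Irr}(M\rtimes B|\zeta)$ that lie over a member of $\mathcal{X}$ is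
\[
\sum_{\nu\in\mathcal{X}/B}|\operatorname{Irr}(B_\nu|\zeta)|.
\]
\end{lemma}

\begin{proof}
The stabilizer of $\nu\in\operatorname{Irr}(M)$ is $M\rtimes B_\nu$, and $Z\le B_\nu$. By coprimeness $\nu$ extends to $M\rtimes(B_\nu/Z)$, and so to a character $\hat\nu$ of $M\rtimes B_\nu$ with $Z$ in its kernel. By Gallagher's theorem the characters over $\nu$ are the $\hat\nu\beta$ with $\beta\in\operatorname{Irr}(B_\nu)$, and $\hat\nu\beta$ lies over $\zeta$ exactly when $\beta$ does. The Clifford correspondence preserves lying over $\zeta$, since $Z$ is central.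
\end{proof}

\begin{proposition}\label{prop:gamma}
Let $\Gamma=S\rtimes\hat E$, with $\hat E$ acting through $E$, so that $Z$ is central in $\Gamma$. Then
\[
\mathbf{k}=|\operatorname{Irr}(\Gamma|\zeta)|,\qquad\mathbf{m}=|\operatorname{Irr}(\Gamma/S'|\zeta)|,\qquad\mathbf{w}=|\operatorname{Irr}(\Gamma/S|\zeta)|.
\]
If $\alpha_S=0$, then $\Gamma=G$ and these are the class numbers of $G$, $G/S'$ and $G/S$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:star} with $B=\hat E$, with $M=S$, $S/S'$ or $1$, and with $\mathcal{X}=\operatorname{Irr}(M)$. Since $\hat E_\nu$ is the preimage of $E_\nu$, the sum is $\ell_E(\operatorname{Irr}(M))$ by Lemma~\ref{lem:complex}. Now use Proposition~\ref{prop:three} and Lemma~\ref{lem:pairs}.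
\end{proof}

\subsection{Characters over a character of $S'$, and inequality (A)}
We must show $|\operatorname{Irr}(\Gamma|\zeta)|\le c(S')\,|\operatorname{Irr}(\Gamma/S'|\zeta)|$. The subgroup $S'$ is normal in $\Gamma$, and we sort the characters of $\Gamma$ by the characters $\theta$ of $S'$ below them. If $\theta$ extended to $\Gamma_\theta$, Gallagher's theorem would match the characters over $\theta$ with those of $\Gamma_\theta/S'$. But $\theta$ need not extend, and the obstruction lies in the $p$-group $S_\theta$.

For instance, let $\Gamma=SL_2(3)$ and let $\theta$ be the nontrivial character of $S'=\{\pm1\}$. It is invariant and does not extend to $S=Q_8$. The only character of $Q_8$ over $\theta$ is the character $\chi_0$ of degree $2$, with stabilizer $C_3$, so three characters of $\Gamma$ lie over $\theta$. They can be matched with the three characters of $\Gamma/S'$ over the trivial character of $S/S'$, which has the same stabilizer $C_3$. The fourth character of $\Gamma/S'$ is left over, and the count is $7=4+3\le4+4$. In general we match each character of $S_\theta$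 over $\theta$ with a character of $S_\theta/S'$ that has the same stabilizer. The matching comes from Glauberman's lemma \cite[Lemma 13.8]{Isa}: let $B$ act on a group $\Lambda$ of coprime order, with $B$ or $\Lambda$ solvable, and let both act on a nonempty set $\Omega$ so that $b(\lambda\omega)=(b\lambda)(b\omega)$ for all $b,\lambda,\omega$; if $\Lambda$ is transitive on $\Omega$, then $B$ fixes a point of $\Omega$.

\begin{lemma}\label{lem:theta}
Let $\theta\in\operatorname{Irr}(S')$, and let $\operatorname{Irr}(\Gamma_\theta|\theta,\zeta)$ be the set of irreducible characters of $\Gamma_\theta$ that lie over both $\theta$ and $\zeta$. Then $|\operatorname{Irr}(\Gamma_\theta|\theta,\zeta)|\le|\operatorname{Irr}(\Gamma_\theta/S'|\zeta)|$.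
\end{lemma}

\begin{proof}
The group $S_\theta=S\cap\Gamma_\theta$ is a normal Sylow $p$-subgroup of $\Gamma_\theta$, so $\Gamma_\theta=S_\theta\rtimes B$ by the Schur--Zassenhaus theorem. Since $Z\le\Gamma_\theta$ is a central $p'$-group, $ZB$ is a $p'$-group containing $B$, so $Z\le B$. Put $\mathcal{X}=\operatorname{Irr}(S_\theta|\theta)$, which is $B$-stable because $B$ fixes $\theta$, and $\Lambda=\operatorname{Irr}(S_\theta/S')$. As $S_\theta/S'$ is abelian, $\Lambda$ is an abelian $p$-group of linear characters. It acts on $\mathcal{X}$ by multiplication, and $b(\lambda\chi)=(b\lambda)(b\chi)$ for $b\in B$.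

\emph{$\Lambda$ is transitive on $\mathcal{X}$.} Let $\chi\in\mathcal{X}$. Since $\theta$ is invariant in $S_\theta$, we have $\chi_{S'}=e\theta$ for some $e\ge1$. So the constituents of $(\chi_{S'})^{S_\theta}=e\,\theta^{S_\theta}$ are exactly the members of $\mathcal{X}$. On the other hand $(\chi_{S'})^{S_\theta}=\chi\cdot(1_{S'})^{S_\theta}=\sum_{\lambda\in\Lambda}\lambda\chi$, and each $\lambda\chi$ is irreducible.

\emph{An equivariant surjection.} By Glauberman's lemma $B$ fixes some $\chi_0\in\mathcal{X}$. Then $f\colon\Lambda\to\mathcal{X}$, $\lambda\mapsto\lambda\chi_0$, is a $B$-equivariant surjection, and its fibers are the cosets of the $B$-stable subgroup $\Lambda_0=\{\lambda:\lambda\chi_0=\chi_0\}$.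

\emph{Matching stabilizers.} Let $\nu\in\mathcal{X}$. The group $B_\nu$ acts on the fiber $f^{-1}(\nu)$, on which $\Lambda_0$ acts transitively by multiplication. By Glauberman's lemma $B_\nu$ fixes some $\lambda\in f^{-1}(\nu)$, so $B_\nu\le B_\lambda$; and $B_\lambda\le B_{f(\lambda)}=B_\nu$ by equivariance. Choose such a $\lambda=\lambda(\nu)$ for one $\nu$ in each $B$-orbit on $\mathcal{X}$. These $\lambda(\nu)$ lie in distinct $B$-orbits on $\Lambda$, since $f$ maps orbits to orbits. Therefore
\[
\sum_{\nu\in\mathcal{X}/B}|\operatorname{Irr}(B_\nu|\zeta)|\le\sum_{\lambda\in\Lambda/B}|\operatorname{Irr}(B_\lambda|\zeta)|.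
\]
By Lemma~\ref{lem:star}, applied to $S_\theta\rtimes B$ with $\mathcal{X}$ and to $(S_\theta/S')\rtimes B$ with $\Lambda$, the two sides are the two numbers in the statement; note that a character of $\Gamma_\theta$ lies over $\theta$ exactly when it lies over a member of $\mathcal{X}$.
\end{proof}

\begin{proof}[Proof of \eqref{eq:A}]
We use in turn Proposition~\ref{prop:gamma} with the Clifford correspondence for $S'\trianglelefteq\Gamma$, Lemma~\ref{lem:theta}, and Lemma~\ref{lem:index} for $\Gamma_\theta/S'\le\Gamma/S'$. With $\theta$ running over $\operatorname{Irr}(S')/\Gamma$,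
\[
\mathbf{k}=\sum_\theta|\operatorname{Irr}(\Gamma_\theta|\theta,\zeta)|\le\sum_\theta|\operatorname{Irr}(\Gamma_\theta/S'|\zeta)|\le\sum_\theta|\Gamma:\Gamma_\theta|\,|\operatorname{Irr}(\Gamma/S'|\zeta)|=c(S')\,\mathbf{m},
\]
because the orbit lengths $|\Gamma:\Gamma_\theta|$ add up to $|\operatorname{Irr}(S')|=c(S')$. This completes the proof of Theorem~\ref{thm:normal}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gor} Gorenstein, \emph{Finite Groups}.

\bibitem{Isa} Isaacs, \emph{Character Theory of Finite Groups}.

\bibitem{KLLS} Radha Kessar, Markus Linckelmann, Justin Lynd and Jason Semeraro, \emph{Weight conjectures for fusion systems}, arXiv:1810.01453 (2018).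

\end{thebibliography}
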